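\title{Fragmentable continuous images of compact lines are Radon--Nikod\'ym compact}

\begin{abstract}
We prove that a Hausdorff continuous image $K$ of a compact line is Radon--Nikod\'ym compact whenever it is fragmentable; by a theorem of M.~E.~Rudin, this says that every fragmentable monotonically normal compact space is Radon--Nikod\'ym compact. More precisely, for every pseudometric $\rho$ fragmenting $K$ there is a lower semicontinuous pseudometric fragmenting $K$ that vanishes only where $\rho$ vanishes. The proof describes the complement of a closed subset of $K$, uses this description to glue arbitrarily many fragmented families of continuous functions into one, and iterates the gluing along a chain of countable elementary submodels.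
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, compact spaces are Hausdorff. Let $X$ be a topological space and let $d$ be a metric on the set $X$, which need not induce the topology of $X$. We say that $d$ \emph{fragments} $X$ if for every nonempty $Z\subset X$ and every $\varepsilon>0$ there is a nonempty relatively open $V\subset Z$ with $\sup\{d(x,y):x,y\in V\}<\varepsilon$. We say that $d$ is \emph{lower semicontinuous} if for every $r>0$ the set $\{(x,y):d(x,y)\le r\}$ is closed in $X\times X$. Both definitions are used verbatim for pseudometrics, which may vanish at pairs of distinct points. A compact space is \emph{fragmentable} if some metric fragments it, and \emph{Radon--Nikod\'ym compact} (RN compact) if some lower semicontinuous metric fragments it. A \emph{compact line} is a linearly ordered set that is compact in the topology generated by the open intervals.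

The two conditions on $d$ tie it to the topology in opposite directions. Fragmentation lets the topology find sets of small diameter inside every subset. Lower semicontinuity lets the topology detect large distances: if $d(x,y)>r$, then $d>r$ on $U\times V$ for some neighborhoods $U$ of $x$ and $V$ of $y$. A compact metric space is RN compact through its own metric. At the other extreme, an interval of ordinals $[0,\kappa]$ is RN compact through the discrete metric, equal to $1$ off the diagonal: for nonempty $Z$ the set $\{\min Z\}=Z\cap[0,\min Z]$ is relatively open and has diameter $0$, and $\{d\le r\}$ is either the diagonal or the whole square.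

Every RN compact space is fragmentable, and one asks when lower semicontinuity can be had for free. In general it cannot. The class of fragmentable compact spaces is stable under continuous images, while Avil\'es and Koszmider \cite{AK} constructed a continuous image of an RN compact space that is not RN compact. For compact lines it can: every fragmentable compact line is RN compact. Between lines and arbitrary compact spaces lie the continuous images of compact lines, which by a theorem of M.~E.~Rudin are exactly the monotonically normal compact spaces. The following question comes from the paper \cite{AMPT} of Avil\'es, Mart\'inez-Cervantes, Plebanek and Todorcevic: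
\begin{quote}
\emph{Is every Hausdorff continuous image of a compact line Radon--Nikod\'ym compact provided it is fragmentable?}
\end{quote}
The result for lines does not apply directly to a surjection $f\colon L\to K$ from a compact line $L$. The line $L$ need not be fragmentable when $K$ is (Example~\ref{ex:arrow}), and when $L$ is RN compact, \cite{AK} shows that this property alone does not descend to $K$. A proof has to work in $K$ and extract from the order of $L$ some structure that $f$ cannot destroy. Such structure exists, and the answer is yes.

\begin{theorem}\label{thm:A}
Let $f\colon L\to K$ be a continuous surjection from a compact line $L$ onto a Hausdorff space $K$. If $K$ is fragmentable, then $K$ is Radon--Nikod\'ym compact.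
\end{theorem}

By Rudin's theorem, Theorem~\ref{thm:A} says that every fragmentable monotonically normal compact space is RN compact. We prove a stronger statement.

\begin{theorem}\label{thm:B}
Let $f\colon L\to K$ be a continuous surjection from a compact line $L$ onto a Hausdorff space $K$, and let $\rho$ be any pseudometric fragmenting $K$. Then there is a lower semicontinuous pseudometric $d$ fragmenting $K$ such that $d(x,y)=0$ implies $\rho(x,y)=0$.
\end{theorem}

If $\rho$ is a metric, then so is $d$, which gives Theorem~\ref{thm:A}. All arguments are in ZFC, and they use neither Rudin's theorem nor the result on fragmentable compact lines.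

The pseudometric $d$ is built from countably many families of continuous functions that are \emph{fragmented}, that is, have uniformly small oscillation on a piece of every set (Section~\ref{sec:families}). The problem becomes one of separating points by countably many such families, and the main tool is a gluing principle, Proposition~\ref{prop:glue}: the complement of any closed set $Y\subset K$ has a cover $(O_i)_{i\in I}$ such that fragmented families $S_i$, however many, can be merged into a single fragmented family that separates each point of $O_i$ from whatever $S_i$ separates it from. Section~\ref{sec:models} recalls the set-theoretic tools, and Section~\ref{sec:main} derives Theorem~\ref{thm:B} from the gluing principle. The order of $L$ enters in Section~\ref{sec:towers}, which describes $K\setminus Y$, and Section~\ref{sec:gluing} proves the gluing principle from this description. Section~\ref{sec:final} contains a characterization of RN compactness in this class and comments on the hypotheses.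

\section{Fragmented families and the gluing principle}\label{sec:families}

We fix $f\colon L\to K$ as in Theorem~\ref{thm:B}, with $K\ne\emptyset$. The space $K$ is compact, and $f$ is a closed map. We use the following standard facts about linear orders with the order topology (half-lines count as open intervals). Such an order is compact if and only if every subset, including the empty one, has a supremum; then every subset has an infimum, closed intervals are compact, an increasing net converges to its supremum, and a decreasing net converges to its infimum.

A family $S$ of real functions \emph{oscillates by at most $\eta$} on a set $W$ if $|g(a)-g(b)|\le\eta$ for all $a,b\in W$ and $g\in S$. It \emph{separates} $x$ and $y$ if $g(x)\ne g(y)$ for some $g\in S$.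

\begin{definition}
A family $S\subset C(K,[0,1])$ is \emph{fragmented} if for every nonempty $Z\subset K$ and every $\eta>0$ there is a nonempty relatively open $W\subset Z$ on which $S$ oscillates by at most $\eta$.
\end{definition}

\begin{lemma}\label{lem:families}
\begin{enumerate}
\item[(a)] Finite families (including $\emptyset$), subfamilies of fragmented families, and finite unions of fragmented families are fragmented.
\item[(b)] If $S_1,S_2,\dots$ are fragmented, then there is a lower semicontinuous pseudometric $d$ fragmenting $K$ such that $d(a,b)=0$ if and only if no $S_n$ separates $a$ and $b$.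
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g$ is continuous on $Z$ and $z\in Z$, then $g$ oscillates by at most $\eta$ on the relatively open set $\{w\in Z:|g(w)-g(z)|<\eta/2\}$. For a union $S\cup S'$, take $W\subset Z$ that works for $S$ and then $W'\subset W$ that works for $S'$; the set $W'$ is relatively open in $Z$.

(b) Add the function $0$ to each $S_n$ and put
\[
d(a,b)=\sum_{n\ge1}2^{-n}\sup_{g\in S_n}|g(a)-g(b)|.
\]
This is a pseudometric with the stated zero set. The set $\{d\le r\}$ is the intersection, over all $m\ge1$ and all $g_1\in S_1,\dots,g_m\in S_m$, of the closed sets $\{(a,b):\sum_{n\le m}2^{-n}|g_n(a)-g_n(b)|\le r\}$. Given $Z\neq\emptyset$ and $\varepsilon>0$, take $m$ with $\sum_{n>m}2^{-n}<\varepsilon/3$ and, by (a), a nonempty relatively open $W\subset Z$ on which $S_1\cup\dots\cup S_m$ oscillates by at most $\varepsilon/3$. Then $W$ has $d$-diameter at most $2\varepsilon/3$.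
\end{proof}

So it suffices to find countably many fragmented families that separate all pairs with $\rho(x,y)>0$. Single functions give only countably many functions in total, which is too few for a nonmetrizable $K$, and infinite unions of fragmented families need not be fragmented: $C([0,1],[0,1])$ is a union of singletons and oscillates by $1$ on every set with two points. We need a way to merge infinitely many families, at the price of keeping each one only on a part of the space.

\begin{definition}\label{def:scheme}
Let $Y\subset K$ be closed and nonempty. A \emph{gluing scheme} for $Y$ consists of a set $I$, sets $O_i\subset K$ and functions $b_i\in C(K,[0,1])$ for $i\in I$, such that: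
\begin{enumerate}
\item[(G1)] $\bigcup_{i\in I}O_i=K\setminus Y$, and each $b_i$ vanishes on $Y$ and is positive on $O_i$;
\item[(G2)] for any fragmented families $S_i$ $(i\in I)$ there is a fragmented family $S^*$ such that, whenever $x\in O_i$, $y\in K$ and $S_i$ separates $x$ and $y$, the family $S^*$ separates $x$ and $y$.
\end{enumerate}
\end{definition}

\begin{proposition}[Gluing principle]\label{prop:glue}
Every nonempty closed set $Y\subset K$ has a gluing scheme with $|I|\le|K|+\aleph_0$.
\end{proposition}

The proof occupies Sections~\ref{sec:towers} and~\ref{sec:gluing}. One mechanism in it is familiar: if sets $O_i$ lie in pairwise disjoint open sets, we multiply the members of $S_i$ by a cutoff function supported in the $i$th open set, and at most one family is active near any point of these open sets. The second mechanism is visible in the following example.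

\begin{example}[The doubled long ray]\label{ex:ray}
Let $R=([0,\omega_1)\times[0,1))\cup\{\infty\}$ with the lexicographic order and $\infty$ on top. Every subset has a supremum, so $R$ is a compact line. Let $L$ consist of two copies of $R$, the second placed after the first, and let $K$ be obtained by identifying, for each $\alpha<\omega_1$, the two points $(\alpha,0)$ to a point $u_\alpha$, and the two points $\infty$ to a point $\infty$ (Figure~\ref{fig:ray}). The points $(\alpha,0)$ and $\infty$ form a closed subset of $R$, so the equivalence relation is closed and $K$ is Hausdorff. Let $Y=\{\infty\}$, and let the \emph{level} $O_\alpha$ be the image of the two copies of $\{\alpha\}\times[0,1)$. Let $b_\alpha$ equal $1$ on the levels below $\alpha$, equal $1-t$ at both points $(\alpha,t)$, and vanish on the higher levels and at $\infty$. These functions are continuous and satisfy (G1). They separate points of different levels: if $x\in O_\alpha$ and $y$ is on a higher level or $y=\infty$, then $b_\alpha(x)>0=b_\alpha(y)$. They do not separate the two arcs of a level.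

Let fragmented families $S_\alpha$ be given. For $g\in S_\alpha$ let $h_{g,\alpha}$ equal the constant $g(u_\alpha)$ on the levels below $\alpha$, equal $g$ on $O_\alpha$, and equal $g(u_{\alpha+1})b_{\alpha+1}$ on the higher levels and at $\infty$. On each of the three closed sets $\bigcup_{\beta<\alpha}O_\beta\cup\{u_\alpha\}$, $O_\alpha\cup\{u_{\alpha+1}\}$ and $\bigcup_{\beta>\alpha}O_\beta\cup\{\infty\}$ the function $h_{g,\alpha}$ agrees with a continuous function, so it is continuous. Let $S^*$ consist of all $b_\alpha$ and all $h_{g,\alpha}$. If $x\in O_\alpha$ and $g\in S_\alpha$ separates $x$ from $y$, then $h_{g,\alpha}$ separates them when $y\in O_\alpha$, and some $b_\gamma$ does otherwise. To see that $S^*$ is fragmented, let $Z\ne\emptyset$, $Z\neq\{\infty\}$, and let $\delta$ be the \emph{least} level that $Z$ meets. The union of the levels $\le\delta$ is open, so $Z\cap O_\delta$ is relatively open in $Z$. On $O_\delta$ every member of $S^*$ is a constant, a multiple $cb_\delta$ with $0\le c\le 1$, or a member of $S_\delta$. So $S^*$ oscillates by at most $\eta$ on any $W\subset Z\cap O_\delta$ on which the fragmented family $S_\delta\cup\{b_\delta\}$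 does.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \a/\b in {0/1.6,1.6/2.8,2.8/3.6,3.6/4.1,4.1/4.4,5/6.4,6.4/7.4,7.4/8.1}{
\draw (\a,0) to[bend left=60] (\b,0);
\draw (\a,0) to[bend right=60] (\b,0);
\fill (\a,0) circle (1.5pt);
\fill (\b,0) circle (1.5pt);}
\node at (4.72,0) {$\cdots$};
\node at (8.8,0) {$\cdots$};
\fill (9.6,0) circle (2pt);
\node[below] at (0,-0.35) {$u_0$};
\node[below] at (1.6,-0.35) {$u_1$};
\node[below] at (2.8,-0.35) {$u_2$};
\node[below] at (5,-0.35) {$u_\omega$};
\node[below] at (6.4,-0.35) {$u_{\omega+1}$};
\node[below] at (9.6,-0.35) {$\infty$};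
\end{tikzpicture}
\caption{The doubled long ray: two copies of the long ray (upper and lower arcs), glued at the points $u_\alpha$, $\alpha<\omega_1$, and at $\infty$. The part to the right of $u_\alpha$ is attached to the part to its left only at $u_\alpha$, so a continuous function given on the right can be extended to the left by its value at $u_\alpha$.}
\label{fig:ray}
\end{figure}

In the example, $g$ is \emph{frozen} at the value $g(u_\alpha)$ below level $\alpha$ rather than cut off, and this is forced. Suppose we used products $g\psi_\alpha$ with $\psi_\alpha$ continuous and positive on $O_\alpha$. For limit $\alpha$, the function $\psi_\alpha$ is positive on a neighborhood of $u_\alpha$, hence on all levels from some $\beta(\alpha)<\alpha$ up to $\alpha$. By Fodor's lemma (recalled below), $\beta(\alpha)$ takes one value $\beta$ for uncountably many $\alpha$, and uncountably many families $S_\alpha$ would be active on level $\beta$. Freezing is possible because the levels $\ge\alpha$ are attached to the lower ones at a single point. Section~\ref{sec:towers} finds such points in every continuous image of a compact line.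

\section{Clubs and elementary submodels}\label{sec:models}

Let $\kappa$ be a regular uncountable cardinal. A set $C\subset\kappa$ is a \emph{club} if it is unbounded and contains the supremum of each of its nonempty subsets bounded in $\kappa$; the limit ordinals below $\kappa$ form a club. The intersection of fewer than $\kappa$ clubs is a club, and the increasing enumeration of a club is a continuous map $\kappa\to\kappa$. A set is \emph{stationary} if it meets every club. Stationary sets are unbounded, and if a stationary set is the union of fewer than $\kappa$ sets, one of them is stationary. \emph{Fodor's lemma} states that if $\Sigma\subset\kappa$ is stationary and $r\colon\Sigma\to\kappa$ satisfies $r(\iota)<\iota$ for all $\iota\in\Sigma$, then $r$ is constant on a stationary subset of $\Sigma$.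

For a regular cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has cardinality less than $\theta$. It is transitive, it contains the ordinals below $\theta$, and regularity gives:
\begin{enumerate}
\item[(H1)] if $A\subset H(\theta)$ and $|A|<\theta$, then $A\in H(\theta)$.
\end{enumerate}
We fix a regular $\theta$ so large that $H(\theta)$ contains $L$, $K$, $f$, the order, the topologies, the real line, and everything obtained from them by finitely many applications of the power set operation. Then $H(\theta)$ contains all subsets of $L$ and $K$, all subsets of $C(K,[0,1])$, all ordinals of cardinality at most $|L|$ and, by (H1), all functions from a set $I\in H(\theta)$ into any of these collections. An induction on formulas gives: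
\begin{enumerate}
\item[(H2)] a statement about members of $H(\theta)$ in which every quantifier ranges over a collection contained in $H(\theta)$ is true if and only if it holds in the structure $(H(\theta),\in)$.
\end{enumerate}
All properties used below (being closed, compact, a maximal convex subset, a fragmented family, a gluing scheme) are of this form.

A set $M\subset H(\theta)$ is an \emph{elementary submodel}, written $M\prec H(\theta)$, if every first-order formula of the language $\{\in\}$ with parameters in $M$ holds in $(M,\in)$ if and only if it holds in $(H(\theta),\in)$. We use these textbook facts.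
\begin{enumerate}
\item[(E1)] (Tarski--Vaught test.) $M\prec H(\theta)$ if and only if for every formula $\phi$ and all $a_1,\dots,a_k\in M$ such that $H(\theta)\models\exists v\,\phi(v,a_1,\dots,a_k)$ there is $a\in M$ with $H(\theta)\models\phi(a,a_1,\dots,a_k)$.
\item[(E2)] (L\"owenheim--Skolem.) Every $A\subset H(\theta)$ is contained in some $M\prec H(\theta)$ with $|M|\le|A|+\aleph_0$.
\item[(E3)] The union of an increasing chain of elementary submodels is an elementary submodel.
\end{enumerate}
By (E1) and (H2), if $M\prec H(\theta)$ and some member of $H(\theta)$ has a property of the form (H2) with parameters in $M$, then some member of $M$ has it; and an object uniquely determined by parameters in $M$ belongs to $M$. We refer to this as \emph{elementarity}. For instance, $M$ contains all natural and rational numbers and all finite subsets of $M$. If $A\in M$ is finite, then $A\subset M$: a bijection $e\colon k\to A$ with $k\in\omega$ belongs to $M$, and so does each $e(j)$. For uncountable $A$ and countable $M$, the relation $A\in M$ of course does not imply $A\subset M$.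

\begin{lemma}\label{lem:chain}
Let $\kappa<\theta$ be regular and uncountable and let $p\in H(\theta)$. There is an increasing chain $(N_\iota)_{\iota<\kappa}$ of elementary submodels of $H(\theta)$ such that $\kappa,p\in N_0$; $|N_\iota|<\kappa$; $\delta_\iota:=N_\iota\cap\kappa$ is a limit ordinal below $\kappa$; $N_\iota\in N_{\iota+1}$; $N_\iota=\bigcup_{\eta<\iota}N_\eta$ for limit $\iota$; and $\iota\mapsto\delta_\iota$ is the increasing enumeration of a club in $\kappa$.
\end{lemma}

\begin{proof}
Let $A\subset H(\theta)$ with $|A|<\kappa$. By (E2) choose $N^0\subset N^1\subset\cdots$ elementary, of size less than $\kappa$, with $A\subset N^0$ and $\sup(N^k\cap\kappa)\subset N^{k+1}$; this supremum is below $\kappa$ by regularity. The union $N$ is elementary, $|N|<\kappa$, and $N\cap\kappa$ is closed downward, so it is an ordinal below $\kappa$. Use this with $A=\{\kappa,p\}$ to get $N_0$ and with $A=N_\iota\cup\{N_\iota\}$ to get $N_{\iota+1}$, noting that $N_\iota\in H(\theta)$ by (H1); take unions at limits. Each $\delta_\iota$ is a limit ordinal because $N_\iota$ contains $0$ and is closed under $\xi\mapsto\xi+1$. Since $\delta_\iota=N_\iota\cap\kappa\in N_{\iota+1}$,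 the map $\iota\mapsto\delta_\iota$ is strictly increasing, and it is continuous at limits.
\end{proof}

\section{From the gluing principle to Theorem~\ref{thm:B}}\label{sec:main}

Let $\rho$ be a pseudometric fragmenting $K$. Since $\rho$ has no continuity property, we first replace it by closed sets. For $n\ge1$ define $F^n_\beta$ by transfinite recursion: $F^n_0=K$; if $F^n_\beta\ne\emptyset$, then $F^n_{\beta+1}=F^n_\beta\setminus V^n_\beta$, where $V^n_\beta$ is nonempty, relatively open in $F^n_\beta$ and of $\rho$-diameter less than $1/n$; and $F^n_\lambda=\bigcap_{\beta<\lambda}F^n_\beta$ for limit $\lambda$. The sets are closed and strictly decreasing, so the recursion stops at a first $\lambda_n$ with $F^n_{\lambda_n}=\emptyset$, and $|\lambda_n|\le|K|$. For $x\in K$ the least $\beta$ with $x\notin F^n_\beta$ is a successor $\xi_n(x)+1$, and $x\in V^n_{\xi_n(x)}$. Hence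
\begin{equation}\label{eq:xi}
\xi_n(x)=\xi_n(y)\ \text{for all }n\quad\Longrightarrow\quad\rho(x,y)=0 .
\end{equation}

We must separate, by countably many fragmented families, all pairs with $\xi_n(x)<\xi_n(y)$ for some $n$. For one closed set $Y$ one family suffices: (G2) applied to $S_i=\{b_i\}$ gives a fragmented family $S_Y$ separating every point outside $Y$ from every point of $Y$. The difficulty is that the relevant set $Y=F^n_{\xi_n(x)+1}$ depends on $x$ and ranges over a possibly uncountable list. Condition (G2) allows a dependent choice: if to each index $i$ of a scheme for $Y$ we assign a closed set $Y_i$, then the families $S_{Y_i}$ glue to one family that separates every $x\in O_i\setminus Y_i$ from every $y\in Y_i$. This can be iterated any finite number of times. Elementary submodels keep track of the iteration: a countable model lists countably many families, and (G2) says that telling the model the index $i$ of a point does not increase its power to separate that point from another.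

For $M\prec H(\theta)$, call a pair $(x,y)\in K^2$ \emph{$M$-inseparable} if no fragmented family $S\in M$ separates $x$ and $y$. Fix a countable $M_0\prec H(\theta)$ containing $K$, its topology and the system $(F^n_\beta)_{n\ge1,\,\beta\le\lambda_n}$.

\begin{proposition}\label{prop:insep}
If $(x,y)$ is $M_0$-inseparable, then $\rho(x,y)=0$.
\end{proposition}

Theorem~\ref{thm:B} follows: list the fragmented families in $M_0$ as $S_1,S_2,\dots$ and take $d$ from Lemma~\ref{lem:families}(b). If $d(x,y)=0$, then $(x,y)$ is $M_0$-inseparable, so $\rho(x,y)=0$.

\begin{lemma}\label{lem:extend}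
Let $M\prec H(\theta)$ be countable with $M_0\subset M$, let $(x,y)$ be $M$-inseparable, let $Y\in M$ be a nonempty closed subset of $K$, and let $z\in\{x,y\}\setminus Y$. Then there is a countable $M'\prec H(\theta)$ with $M\subset M'$ such that $(x,y)$ is $M'$-inseparable and some $b\in M'\cap C(K,[0,1])$ vanishes on $Y$ and has $b(z)>0$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:glue}, $Y$ has a gluing scheme whose index set is an ordinal of cardinality at most $|K|+\aleph_0$; this scheme lies in $H(\theta)$. By elementarity there is a gluing scheme $(I,(O_j)_{j\in I},(b_j)_{j\in I})\in M$ for $Y$. Pick $i\in I$ with $z\in O_i$; the index $i$ need not belong to $M$. Put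
\[
M'=\{h(i): h\in M\ \text{is a function with domain }I\}.
\]
This is a countable subset of $H(\theta)$. For $a\in M$ the constant function $I\to\{a\}$ is in $M$, so $M\subset M'$. The function $j\mapsto b_j$ is in $M$, so $b=b_i\in M'$, and $b$ is as required by (G1).

We check (E1) for $M'$. Let $h_1,\dots,h_k\in M$ have domain $I$ and suppose $H(\theta)\models\exists v\,\phi(v,h_1(i),\dots,h_k(i))$. By the axiom of choice there is a function $h\colon I\to H(\theta)$ such that
\[
H(\theta)\models\ \exists v\,\phi(v,h_1(j),\dots,h_k(j))\to\phi(h(j),h_1(j),\dots,h_k(j))\qquad\text{for all }j\in I,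
\]
and $h\in H(\theta)$ by (H1). ``$h$ is a function with domain $I$ with the displayed property'' is a formula evaluated in $H(\theta)$, with parameters $I,h_1,\dots,h_k\in M$. By (E1) for $M$ there is such an $h$ in $M$, and $h(i)\in M'$ is the required witness.

Finally, suppose that a fragmented family $h(i)\in M'$, with $h\in M$, separates $x$ and $y$. Let $S_j=h(j)$ if $h(j)$ is a fragmented family and $S_j=\emptyset$ otherwise. Then $(S_j)_{j\in I}\in M$, and by elementarity a family $S^*$ as in (G2) exists in $M$. Since $z\in O_i$ and $S_i=h(i)$ separates $z$ from the other point of the pair, $S^*$ separates $x$ and $y$. This contradicts $M$-inseparability.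
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:insep}]
Let $(x,y)$ be $M_0$-inseparable. Build countable models $M_0\subset M_1\subset\cdots$, each obtained from the previous one by Lemma~\ref{lem:extend}. Call a pair $(Y,z)$ with $Y\in M_k$ nonempty closed and $z\in\{x,y\}\setminus Y$ a task of stage $k$. Each stage has countably many tasks, and a task of stage $k$ is a task of all later stages; so, using a surjection $\omega\to\omega\times\omega$ whose first coordinate at $k$ is at most $k$, we can arrange that every task is treated at some step. (If there is no task, let $M_{k+1}=M_k$.) Let $M=\bigcup_kM_k\prec H(\theta)$. The pair $(x,y)$ is $M$-inseparable, and in particular $g(x)=g(y)$ for $g\in M\cap C(K,[0,1])$, because $\{g\}\in M$ is fragmented. Let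
\[
\Phi=\{w\in K: g(w)=g(x)\ \text{for all } g\in M\cap C(K,[0,1])\},
\]
the set of points that the continuous functions in $M$ do not distinguish from $x$. It contains $x$ and $y$, and
\begin{equation}\label{eq:phi}
Y\in M\ \text{closed in }K,\ \ Y\cap\Phi\ne\emptyset\quad\Longrightarrow\quad x,y\in Y.
\end{equation}
Indeed, if $w\in Y\cap\Phi$ and $z\in\{x,y\}\setminus Y$, the task $(Y,z)$ produced $b\in M$ with $b(w)=0<b(z)$, whereas $b(w)=b(x)=b(z)$.

Fix $n$ and write $F_\beta=F^n_\beta$, $\lambda=\lambda_n\in M$. We show that the last $F_\gamma$ that meets $\Phi$ is indexed by an ordinal in $M$. Since $\Phi$ itself need not belong to $M$, we approximate it from outside by a closed set that does. Let $\alpha$ be the least ordinal in $M\cap(\lambda+1)$ with $F_\alpha\cap\Phi=\emptyset$; it exists because $F_\lambda=\emptyset$. For each $w\in F_\alpha$ there are $g\in M\cap C(K,[0,1])$ and rationals $p<g(x)<q$ with $g(w)\notin[p,q]$. The open sets $K\setminus g^{-1}[p,q]$ so obtained cover the compact set $F_\alpha$, so finitely many triples $(g_j,p_j,q_j)$ suffice, and the closed set $G=\bigcap_jg_j^{-1}[p_j,q_j]$ is disjoint from $F_\alpha$ (if $F_\alpha=\emptyset$,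 take $G=K$). We have $G\in M$ and $\Phi\subset G$. Let $\alpha'$ be the least ordinal with $F_{\alpha'}\cap G=\emptyset$. Then $\alpha'\le\alpha$, $\alpha'\in M$ by elementarity, and $F_{\alpha'}\cap\Phi=\emptyset$; so $\alpha'=\alpha$ by the minimality of $\alpha$. Now $\alpha'\ne0$ because $x\in F_0\cap G$, and $\alpha'$ is not a limit, because the nonempty compact sets $F_\beta\cap G$, $\beta<\alpha'$, decrease and so have nonempty intersection. Thus $\alpha=\gamma+1$, and $\gamma\in M$. By the minimality of $\alpha$, $F_\gamma\cap\Phi\ne\emptyset$, and $F_\gamma\in M$, so $x,y\in F_\gamma$ by \eqref{eq:phi}. Also $x,y\notin F_{\gamma+1}$, because $x,y\in\Phi$. Therefore $\xi_n(x)=\gamma=\xi_n(y)$ for this $n$. As $n$ was arbitrary, \eqref{eq:xi} gives $\rho(x,y)=0$.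
\end{proof}

\section{The complement of a closed set}\label{sec:towers}

In this section and the next, $Y\subset K$ is closed and nonempty, $O=K\setminus Y$ and $\Lambda=f^{-1}(O)$. The following definition isolates the features of Example~\ref{ex:ray} that made freezing possible; there, $Q_\alpha$ is the union of the levels $\ge\alpha$.

\begin{definition}\label{def:tower}
A \emph{tower} in $O$ consists of a regular uncountable cardinal $\kappa$, a decreasing family $(Q_\alpha)_{\alpha<\kappa}$ of subsets of $O$ and points $u_\alpha$ such that:
\begin{enumerate}
\item[(T1)] $Q_\alpha$ is closed in $O$, $u_\alpha\in Q_\alpha\setminus Q_{\alpha+1}$, and $Q_\alpha\setminus\{u_\alpha\}$ is open in $K$;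
\item[(T2)] $Q_\lambda=\bigcap_{\alpha<\lambda}Q_\alpha$ for limit $\lambda<\kappa$, and $\bigcap_{\alpha<\kappa}Q_\alpha=\emptyset$;
\item[(T3)] for $\alpha<\gamma<\kappa$ the set $P[\alpha,\gamma]=(Q_\alpha\setminus Q_\gamma)\cup\{u_\gamma\}$ is compact.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:structure}
There are pairwise disjoint open sets $\Omega_c\subset O$ and nonempty $\sigma$-compact sets $X_c\subset\Omega_c$ $(c\in\mathcal C)$, and towers $(\kappa_E,(Q^E_\alpha),(u^E_\alpha))$ in $O$ $(E\in\mathcal E)$, such that the sets $Q^E_0$ are pairwise disjoint and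
\[
O=\bigcup_{c\in\mathcal C}X_c\cup\bigcup_{E\in\mathcal E}Q^E_2 .
\]
\end{proposition}

If $O=\emptyset$, take $\mathcal C=\mathcal E=\emptyset$; from now on $O\ne\emptyset$. The open set $\Lambda$ splits into convex pieces. The middle of a piece is $\sigma$-compact and will contribute to some $X_c$. A piece fails to be $\sigma$-compact only if it approaches $f^{-1}(Y)$ with uncountable cofinality, and the tails of such pieces will give the towers. The work lies in controlling what $f$ identifies.

A set $A\subset L$ is \emph{saturated} if $f^{-1}(f(A))=A$. Since $f$ is onto, $A\mapsto f(A)$ is a bijection from the saturated sets onto the subsets of $K$ with inverse $f^{-1}$, so it preserves unions, intersections and differences. If $A$ is open and saturated, then $f(A)=K\setminus f(L\setminus A)$ is open.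

\subsection{Components and their ends}

Let $\mathcal J$ be the set of maximal convex subsets of $\Lambda$, called \emph{components}. They are pairwise disjoint and cover $\Lambda$. They are open: if $t\in J\in\mathcal J$ and $U\subset\Lambda$ is an open interval around $t$, then $J\cup U$ is convex, so $U\subset J$. Hence each component is also closed in $\Lambda$, and:
\begin{enumerate}
\item[(F)] a compact set $D\subset\Lambda$ meets only finitely many $J\in\mathcal J$, and each $D\cap J$ is compact.
\end{enumerate}
We apply (F) to sets $D=f^{-1}(f(A))$ with $A\subset\Lambda$ compact; such $D$ is closed in $L$ and contained in $\Lambda$.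

An \emph{end} is a pair $\varepsilon=(J,\text{side})$, where $J\in\mathcal J$ and the side is left or right; write $J(\varepsilon)=J$. Let $<_\varepsilon$ be the order of $L$ for a right end and the reverse order for a left end, so that $a<_\varepsilon b$ means that $b$ is nearer to the end. The cofinality $\kappa_\varepsilon$ of $(J,<_\varepsilon)$ is $1$ or an infinite regular cardinal, and $\varepsilon$ is \emph{long} if $\kappa_\varepsilon$ is uncountable. For a long end let $q_\varepsilon$ be the $<_\varepsilon$-supremum of $J$ in $L$. Then $q_\varepsilon\notin J$, and $J\cup\{q_\varepsilon\}$ is convex, so $q_\varepsilon\notin\Lambda$ by maximality; that is, $f(q_\varepsilon)\in Y$.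

For each long end $\varepsilon$ fix a strictly $<_\varepsilon$-increasing cofinal sequence $(t^\varepsilon_\alpha)_{\alpha<\kappa_\varepsilon}$ in $J(\varepsilon)$ that is \emph{continuous}: $t^\varepsilon_\lambda$ is the $<_\varepsilon$-supremum of the earlier terms for limit $\lambda$. This supremum lies in $J(\varepsilon)$, because fewer than $\kappa_\varepsilon$ points of $J(\varepsilon)$ have a bound in $J(\varepsilon)$. The map $\alpha\mapsto t^\varepsilon_\alpha$ is continuous, and $t^\varepsilon_\alpha\to q_\varepsilon$ as $\alpha\to\kappa_\varepsilon$. The \emph{tails} are the sets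
\[
T^\varepsilon_\alpha=\{t\in J(\varepsilon):t^\varepsilon_\alpha\le_\varepsilon t\}.
\]
If both ends of a component are long, we let the sequence of the left end start to the left of the starting point of the other sequence. Then the sets $T^\varepsilon_0$, over all long ends, are pairwise disjoint.

\subsection{Linked ends}

The map $f$ may glue two long ends along their whole length, as in Example~\ref{ex:ray}, where $\Lambda$ has two components, both right ends are long, and $f$ identifies the points $t_\alpha=(\alpha,0)$ of the two copies. Such ends must go into the same tower. Call long ends $\varepsilon,\varepsilon'$ \emph{linked} if $\kappa_\varepsilon=\kappa_{\varepsilon'}=\kappa$ and the set $\{\alpha<\kappa:f(t^\varepsilon_\alpha)=f(t^{\varepsilon'}_\alpha)\}$ is unbounded in $\kappa$. This set is closed, because two continuous maps from $\kappa$ into a Hausdorff space agree on a closed set. So for linked ends it is a club, and linking is an equivalence relation.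

The classes are finite. If distinct ends $\varepsilon_0,\varepsilon_1,\dots$ were linked, take $\alpha$ in the intersection of the countably many clubs belonging to the pairs $(\varepsilon_0,\varepsilon_j)$. The compact set $f^{-1}(f(t^{\varepsilon_0}_\alpha))$ contains all points $t^{\varepsilon_j}_\alpha$, and these lie in infinitely many components because a component has two ends. This contradicts (F).

Let $\mathcal E$ be the set of classes. For $E\in\mathcal E$ let $\kappa_E$ be the common value of $\kappa_\varepsilon$, let $T^E_\alpha=\bigcup_{\varepsilon\in E}T^\varepsilon_\alpha$, and let $C^0_E$ be the club of all $\alpha$ such that $f(t^\varepsilon_\alpha)$ does not depend on $\varepsilon\in E$. We want $Q_\alpha=f(T^E_\alpha)$, and for (T1) we need $T^E_\alpha$ to be saturated. This can fail for individual $\alpha$. In the long ray $R$, identify $(\alpha,1/2)$ with $(\alpha+1,1/4)$ for every $\alpha$; this is a closed equivalence relation, since such pairs accumulate only at diagonal points. For $Y=\{\infty\}$ and $t_\alpha=(\alpha,0)$, the tail $T_\alpha$ is saturated for limit $\alpha$ but not for successor $\alpha$. A club of good $\alpha$ is the most one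 can expect, and it always exists.

\begin{lemma}\label{lem:club}
For each $E\in\mathcal E$ there is a club $C\subset C^0_E$ in $\kappa_E$ such that $T^E_\alpha$ is saturated for all $\alpha\in C$.
\end{lemma}

\subsection{Proof of Lemma~\ref{lem:club}}

Fix $E$ and $\kappa=\kappa_E$. A point of a tail $T^E_\alpha$ can be identified with a point of $T^E_0\setminus T^E_\alpha$, or with a point outside $T^E_0$. The first possibility is excluded on a club by closing off under $f^{-1}\circ f$, which Lemma~\ref{lem:reflect} does with a model. The second is excluded for large $\alpha$ in Lemma~\ref{lem:step1}, by showing that identifications arbitrarily far out produce a linked end.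

Let $p_0$ be the tuple consisting of $L$, $K$, their order and topologies, $f$, $Y$, $E$ and the assignment $\varepsilon\mapsto(t^\varepsilon_\alpha)_\alpha$. For $N\prec H(\theta)$ with $p_0\in N$ and $J\in N\cap\mathcal J$, let $J_N$ be the convex hull of $J\cap N$, and let $\Lambda_N=\bigcup_{J\in N\cap\mathcal J}J_N$.

\begin{lemma}\label{lem:reflect}
Let $N\prec H(\theta)$ with $p_0,\kappa\in N$, and let $\delta=N\cap\kappa$ be a limit ordinal below $\kappa$.
\begin{enumerate}
\item[(i)] $\Lambda_N$ is saturated.
\item[(ii)] Let $\varepsilon\in N$ be a long end with $\kappa_\varepsilon=\kappa$, and $J=J(\varepsilon)$. Then $s<_\varepsilon t^\varepsilon_\delta$ for all $s\in J\cap N$, and $t^\varepsilon_\delta$ is the $<_\varepsilon$-supremum of $J\cap N$. Moreover $T^\varepsilon_\delta\cap\Lambda_N=\emptyset$ and $T^\varepsilon_0\setminus T^\varepsilon_\delta\subset\Lambda_N$.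
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set $\Lambda_N$ is the union of the intervals $[a,b]$ with $a\le b$ in $J\cap N$, $J\in N\cap\mathcal J$. For such an interval, $D=f^{-1}(f([a,b]))$ belongs to $N$ and by (F) meets finitely many components $J_1,\dots,J_k$. The finite set $\{J_1,\dots,J_k\}$ is in $N$, so each $J_j$ is in $N$, and so are $a_j=\min(D\cap J_j)$ and $b_j=\max(D\cap J_j)$. Hence $D\subset\bigcup_j[a_j,b_j]\subset\Lambda_N$.

(ii) For $s\in J\cap N$ the least $\alpha$ with $s<_\varepsilon t^\varepsilon_\alpha$ is in $N\cap\kappa=\delta$, so $s<_\varepsilon t^\varepsilon_\delta$. The points $t^\varepsilon_\alpha$ with $\alpha<\delta$ are in $J\cap N$ and have supremum $t^\varepsilon_\delta$. Since $\Lambda_N\cap J=J_N$ and every point of $J_N$ is $\le_\varepsilon$ a point of $J\cap N$, the tail $T^\varepsilon_\delta$ misses $\Lambda_N$. If $t^\varepsilon_0\le_\varepsilon t<_\varepsilon t^\varepsilon_\delta$, then $t$ lies between $t^\varepsilon_0$ and some $t^\varepsilon_\alpha$ with $\alpha<\delta$, so $t\in J_N$.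
\end{proof}

\begin{lemma}\label{lem:step1}
There is $\alpha_0<\kappa$ with $f^{-1}(f(T^E_{\alpha_0}))\subset T^E_0$.
\end{lemma}

\begin{proof}
Suppose not. For each $\alpha<\kappa$ some $\varepsilon\in E$ has $f^{-1}(f(T^\varepsilon_\alpha))\not\subset T^E_0$. As $E$ is finite, one $\varepsilon$ works for unboundedly many $\alpha$, and then for all $\alpha$ because tails decrease. So for $\beta<\kappa$ there are $s_\beta\in T^\varepsilon_\beta$ and $s'_\beta\notin T^E_0$ with $f(s_\beta)=f(s'_\beta)$. Take a chain $(N_\iota)_{\iota<\kappa}$ as in Lemma~\ref{lem:chain} with $p_0$, $\varepsilon$ and the function $\beta\mapsto(s_\beta,s'_\beta)$ in $N_0$. We will show that the points $s'_\beta$ accumulate along an end linked to $\varepsilon$, which puts some of them into $T^E_0$.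

\emph{One limit stage.} Let $\iota<\kappa$ be a limit ordinal, $N=N_\iota$ and $\delta=\delta_\iota$. For $\beta<\delta$ we have $s_\beta,s'_\beta\in N$, so $t^\varepsilon_\beta\le_\varepsilon s_\beta<_\varepsilon t^\varepsilon_\delta$ by Lemma~\ref{lem:reflect}(ii), and $s_\beta\to t^\varepsilon_\delta$ as $\beta\to\delta$. Let $s^*$ be a cluster point of the net $(s'_\beta)_{\beta<\delta}$ in $L$. Then $f(s^*)$ is a cluster point of the net $f(s'_\beta)=f(s_\beta)$, which converges to $f(t^\varepsilon_\delta)$. Hence
\begin{equation}\label{eq:sstar}
f(s^*)=f(t^\varepsilon_\delta)\in O .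
\end{equation}
So $s^*\in\Lambda$; and $s^*\notin\Lambda_N$, because $t^\varepsilon_\delta\notin\Lambda_N$ and $\Lambda_N$ is saturated. Let $J'$ be the component of $s^*$. Every neighborhood of $s^*$ inside $J'$ contains some $s'_\beta$ with $\beta<\delta$. In particular $J'$ is the component of a point of $N$, so $J'\in N$, and $s^*$ is in the closure of $J'\cap N$. Since $s^*\notin J'_N$, it lies strictly on one side of the nonempty set $J'\cap N$. Let $\varepsilon'\in N$ be the end of $J'$ on that side, so that $s<_{\varepsilon'}s^*$ for all $s\in J'\cap N$. An upper bound of a set that lies in the closure of the set is its supremum, so $s^*$ is the $<_{\varepsilon'}$-supremum of $J'\cap N$. Denote these objects by $s^*_\iota$ and $\varepsilon'_\iota$.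

\emph{Stabilizing the end.} For limit $\iota$ there is $r(\iota)<\iota$ with $\varepsilon'_\iota\in N_{r(\iota)}$. By Fodor's lemma $r$ has a constant value $\eta$ on a stationary set, and since $|N_\eta|<\kappa$, there is a stationary set $\Sigma$ of limit ordinals on which $\varepsilon'_\iota$ is a constant $\varepsilon'$. Let $J'=J(\varepsilon')$.

\emph{The end $\varepsilon'$ is long.} Let $\iota<\iota'$ in $\Sigma$. The set $J'\cap N_\iota$ belongs to $N_{\iota+1}$, hence so does its supremum $s^*_\iota$. Thus $s^*_\iota\in J'\cap N_{\iota'}$ and $s^*_\iota<_{\varepsilon'}s^*_{\iota'}$. Let $s^{**}$ be the $<_{\varepsilon'}$-supremum of $\{s^*_\iota:\iota\in\Sigma\}$ in $L$. By \eqref{eq:sstar},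
\[
f(s^{**})=\lim_{\iota\in\Sigma}f(s^*_\iota)=\lim_{\iota\in\Sigma}f(t^\varepsilon_{\delta_\iota})=f(q_\varepsilon)\in Y,
\]
so $s^{**}\notin J'$. If the points $s^*_\iota$ had a $<_{\varepsilon'}$-upper bound $t\in J'$, then $s^{**}$ would lie between $s^*_{\min\Sigma}$ and $t$, hence in $J'$. So $(s^*_\iota)_{\iota\in\Sigma}$ is strictly increasing and cofinal in $(J',<_{\varepsilon'})$. As $\Sigma$ has order type $\kappa$ and $\kappa$ is regular, $\kappa_{\varepsilon'}=\kappa$.

\emph{The contradiction.} For $\iota\in\Sigma$, Lemma~\ref{lem:reflect}(ii) applied to $\varepsilon'\in N_\iota$ shows that $t^{\varepsilon'}_{\delta_\iota}$ is the supremum of $J'\cap N_\iota$, that is, $t^{\varepsilon'}_{\delta_\iota}=s^*_\iota$. By \eqref{eq:sstar}, $f(t^{\varepsilon'}_{\delta_\iota})=f(t^\varepsilon_{\delta_\iota})$ for all $\iota\in\Sigma$, so $\varepsilon'$ is linked to $\varepsilon$ and $\varepsilon'\in E$. Fix $\iota\in\Sigma$. The open set $\{t\in J':t^{\varepsilon'}_0<_{\varepsilon'}t\}$ contains $t^{\varepsilon'}_{\delta_\iota}=s^*_\iota$, hence some $s'_\beta$. Then $s'_\beta\in T^{\varepsilon'}_0\subset T^E_0$, contrary to its choice.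
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:club}]
Take a chain as in Lemma~\ref{lem:chain} with $p_0\in N_0$, and let $C$ be the club of all $\delta_\iota\in C^0_E$ with $\delta_\iota\ge\alpha_0$. Let $\delta=\delta_\iota\in C$, $N=N_\iota$ and $A=f^{-1}(f(T^E_\delta))$. By Lemma~\ref{lem:step1}, $A\subset T^E_0$. The finite set $E\in N$ is contained in $N$, so Lemma~\ref{lem:reflect}(ii) gives $T^E_\delta\cap\Lambda_N=\emptyset$ and $T^E_0\setminus T^E_\delta\subset\Lambda_N$. Since $\Lambda_N$ is saturated, $A\cap\Lambda_N=\emptyset$. Therefore $A\subset T^E_0\setminus\Lambda_N\subset T^E_\delta$.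
\end{proof}

\subsection{The towers}

For each $E\in\mathcal E$, re-index the sequences $(t^\varepsilon_\alpha)$, $\varepsilon\in E$, along the increasing enumeration of the club $C$ of Lemma~\ref{lem:club}, keeping the notation. They remain continuous, strictly increasing and cofinal, and the sets $T^\varepsilon_0$ only shrink, so they remain pairwise disjoint. Now for \emph{all} $\alpha<\kappa_E$ the set $T^E_\alpha$ is saturated and the point $u^E_\alpha:=f(t^\varepsilon_\alpha)$ does not depend on $\varepsilon\in E$. Put $Q^E_\alpha=f(T^E_\alpha)$, so that $f^{-1}(Q^E_\alpha)=T^E_\alpha$. The sets $Q^E_0$ are pairwise disjoint because their preimages are. We fix $E$, drop it from $Q_\alpha$ and $u_\alpha$, and check Definition~\ref{def:tower}.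

(T1) Each $T^\varepsilon_\alpha$ is closed in $J(\varepsilon)$, hence in $\Lambda$, and $E$ is finite. So $\Lambda\setminus T^E_\alpha$ is open and saturated, and its image $O\setminus Q_\alpha$ is open. The point $t^\varepsilon_\alpha$ is not in $T^\varepsilon_{\alpha+1}$, and it is not in the tails of the other ends, so $t^\varepsilon_\alpha\in T^E_\alpha\setminus T^E_{\alpha+1}$ and $u_\alpha\in Q_\alpha\setminus Q_{\alpha+1}$. Since every $t^\varepsilon_\alpha$, $\varepsilon\in E$, lies in $f^{-1}(u_\alpha)$, the preimage of $Q_\alpha\setminus\{u_\alpha\}$ equals
\[
\Big(\bigcup_{\varepsilon\in E}\{t\in J(\varepsilon):t^\varepsilon_\alpha<_\varepsilon t\}\Big)\setminus f^{-1}(u_\alpha),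
\]
which is open. This is where $C\subset C^0_E$ is used.

(T2) A point of $\bigcap_{\alpha<\lambda}T^E_\alpha$ lies in $T^\varepsilon_0$ for exactly one $\varepsilon\in E$, hence in $T^\varepsilon_\alpha$ for all $\alpha<\lambda$. For limit $\lambda<\kappa_E$ it then lies in $T^\varepsilon_\lambda$ by continuity, and for $\lambda=\kappa_E$ no such point exists by cofinality. Both statements pass to the images of these saturated sets.

(T3) We have $Q_\alpha\setminus Q_\gamma=f(T^E_\alpha\setminus T^E_\gamma)=\bigcup_{\varepsilon\in E}f(T^\varepsilon_\alpha\setminus T^\varepsilon_\gamma)$, using disjointness again. So $P[\alpha,\gamma]$ is the image of the union, over $\varepsilon\in E$, of the closed intervals with endpoints $t^\varepsilon_\alpha$ and $t^\varepsilon_\gamma$.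

\subsection{The $\sigma$-compact pieces}

It remains to cover what is left after the tails are removed, and to surround the pieces by disjoint open sets. For $J\in\mathcal J$ put
\[
J^-=J\setminus\bigcup_\varepsilon\big(T^\varepsilon_2\setminus\{t^\varepsilon_2\}\big),\qquad J^+=J\setminus\bigcup_\varepsilon T^\varepsilon_3,
\]
with unions over the long ends $\varepsilon$ of $J$. The set $J^+$ is open, and $J^-\subset J^+$ because $T^\varepsilon_3\subset T^\varepsilon_2\setminus\{t^\varepsilon_2\}$. For each long end $\varepsilon$ of $J$ we have $t^\varepsilon_2\in J^-$, since the tails of the two ends are disjoint, and $t^\varepsilon_2$ is the $<_\varepsilon$-largest point of $J^-$. Toward an end that is not long, $J^-$ is cofinal in $J$ and has cofinality at most $\omega$. So the nonempty convex set $J^-$ is a countable union of compact intervals.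

Different components may have intersecting images and must then be grouped. Write $J\approx J'$ if $f(J^-)\cap f(J'^-)\ne\emptyset$, and let $\mathcal C$ be the set of classes of the equivalence relation generated by $\approx$. If $J^-=\bigcup_nA_n$ with compact intervals $A_n$ and $J\approx J'$, then $J'$ meets some $f^{-1}(f(A_n))$; by (F) there are countably many such $J'$. Hence each class $c\in\mathcal C$ is countable. Put
\[
X_c=\bigcup_{J\in c}f(J^-),\qquad \Omega_c=\bigcup_{J\in c}f(J^+).
\]
Then $X_c$ is nonempty and $\sigma$-compact, and $X_c\subset\Omega_c\subset O$.

We claim that $U_c=\bigcup_{J\in c}J^+$ is saturated. Let $t\in J^+$ with $J\in c$, let $f(t')=f(t)$, and let $J'$ be the component of $t'\in\Lambda$. The point $t$ lies in no $T^E_3$; these sets are saturated, so $t'$ lies in none of them, and $t'\in J'^+$. If $t\in J^-$ and $t'\in J'^-$, then $J\approx J'$. Otherwise one of the two points lies in some $T^E_2$, and by saturation both do: $t\in T^\varepsilon_2$ and $t'\in T^{\varepsilon'}_2$ with $\varepsilon,\varepsilon'\in E$, $J(\varepsilon)=J$, $J(\varepsilon')=J'$. Then $t^\varepsilon_2\in J^-$ and $t^{\varepsilon'}_2\in J'^-$ have the same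 image $u^E_2$, so again $J\approx J'$. In both cases $J'\in c$ and $t'\in U_c$.

The sets $U_c$ are open, saturated and pairwise disjoint, so the sets $\Omega_c=f(U_c)$ are open and pairwise disjoint. Finally, each $t\in J$ lies in $J^-$ or in $T^\varepsilon_2$ for a long end $\varepsilon$ of $J$, so the sets $X_c$ and $Q^E_2$ cover $O$. This proves Proposition~\ref{prop:structure}.

\section{Proof of the gluing principle}\label{sec:gluing}

We use only the statement of Proposition~\ref{prop:structure}, whose data we fix.

\subsection{Cutoff functions and frozen functions}

For $c\in\mathcal C$ write $X_c=\bigcup_{n\ge1}D_n$ with $D_n$ compact. By Urysohn's lemma take continuous $\chi_n\colon K\to[0,1]$ equal to $1$ on $D_n$ and to $0$ off $\Omega_c$, and put $\psi_c=\sum_n2^{-n}\chi_n$. Then $\psi_c\in C(K,[0,1])$ is positive on $X_c$ and vanishes off $\Omega_c$. This is where $\sigma$-compactness is used.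

Now fix a tower $E$ and drop the superscript. By (T2), for $z\in Q_0$ the least $\zeta$ with $z\notin Q_\zeta$ exists and is a successor $\ell(z)+1$. We call $\ell(z)$ the \emph{level} of $z$. Thus $Q_\alpha=\{z\in Q_0:\ell(z)\ge\alpha\}$, $\ell(u_\alpha)=\alpha$, and $P[\alpha,\gamma]=\{z\in Q_0:\alpha\le\ell(z)<\gamma\}\cup\{u_\gamma\}$; we also use this formula for $\gamma=\alpha$, where it gives $\{u_\alpha\}$. By Urysohn's lemma in the compact spaces $P[\alpha,\alpha+1]$, choose continuous functions
\[
\tau\colon P[0,1]\to[0,1],\qquad \varphi_\alpha\colon P[\alpha,\alpha+1]\to[0,1]\quad(\alpha\ge1)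
\]
with $\tau(u_0)=0$, $\tau(u_1)=1$, $\varphi_\alpha(u_\alpha)=1$ and $\varphi_\alpha(u_{\alpha+1})=0$.

Compared with Example~\ref{ex:ray}, there are two new points. First, the tower is attached at $u_0$ to the rest of $K$ and other towers are present, so our functions must vanish off $Q_0$; level $0$ and the function $\tau$ bring the frozen value down to $0$. Second, $\varphi_\alpha$ may equal $0$ or $1$ on much of level $\alpha$, so the analogues of the functions $b_\alpha$ need not separate adjacent levels; the frozen function will follow $g$ on up to three consecutive levels instead of one.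

For $g\in C(K,[0,1])$ and $1\le\beta\le\gamma<\kappa_E$ define $h_{g,\beta,\gamma}\colon K\to[0,1]$ to be $0$ off $Q_0$ and, for $z\in Q_0$,
\begin{equation}\label{eq:h}
h_{g,\beta,\gamma}(z)=
\begin{cases}
g(u_\beta)\,\tau(z) & \text{if }\ell(z)=0,\\
g(u_\beta) & \text{if }1\le\ell(z)<\beta,\\
g(z) & \text{if }\beta\le\ell(z)<\gamma,\\
g(u_\gamma)\,\varphi_\gamma(z) & \text{if }\ell(z)=\gamma,\\
0 & \text{if }\ell(z)>\gamma.
\end{cases}
\end{equation}

\begin{lemma}\label{lem:h}
The function $h=h_{g,\beta,\gamma}$ is continuous and vanishes off $Q_0\setminus\{u_0\}$, in particular on $Y$.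
\end{lemma}

\begin{proof}
We read off the values at the marked points. We have $h(u_0)=0$ as $\tau(u_0)=0$; $h(u_\gamma)=g(u_\gamma)$ as $\varphi_\gamma(u_\gamma)=1$; and $h(u_{\gamma+1})=0$. Next, $h(u_\beta)=g(u_\beta)$, by the third case if $\beta<\gamma$ and by the value at $u_\gamma$ if $\beta=\gamma$. Finally $h(u_1)=g(u_\beta)$, by the second case if $\beta>1$ and by the value at $u_\beta$ if $\beta=1$. Consequently $h$ equals $g(u_\beta)\tau$ on $P[0,1]$, the constant $g(u_\beta)$ on $P[1,\beta]$, $g$ on $P[\beta,\gamma]$, $g(u_\gamma)\varphi_\gamma$ on $P[\gamma,\gamma+1]$, and $0$ on $A=(K\setminus Q_0)\cup\{u_0\}\cup Q_{\gamma+1}$. The first four sets are compact by (T3). The complement of $A$ is $(Q_0\setminus\{u_0\})\cap(O\setminus Q_{\gamma+1})$, which is open by (T1). The five closed sets cover $K$, and $h$ is continuous on each.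
\end{proof}

Let $a_\gamma=h_{1,1,\gamma}$ for $1\le\gamma<\kappa_E$, where the first subscript is the constant function $1$. By \eqref{eq:h}, for $z\in Q_0$,
\begin{equation}\label{eq:a}
a_\gamma(z)=
\begin{cases}
\tau(z) & \text{if }\ell(z)=0,\\
1 & \text{if }1\le\ell(z)<\gamma,\\
\varphi_\gamma(z) & \text{if }\ell(z)=\gamma,\\
0 & \text{if }\ell(z)>\gamma.
\end{cases}
\end{equation}
For $\alpha\ge2$ let $\beta(\alpha)$ be the predecessor of $\alpha$ if $\alpha$ is a successor, and $\beta(\alpha)=\alpha$ if $\alpha$ is a limit. Then $1\le\beta(\alpha)\le\alpha\le\beta(\alpha)+1$, and $\delta<\beta(\alpha)$ implies $\delta+1<\alpha$. We restore the superscript $E$ when several towers are in play.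

\subsection{The scheme}

Let $I$ be the disjoint union of $\mathcal C$ and $\{(E,\alpha):E\in\mathcal E,\ 2\le\alpha<\kappa_E\}$, and put
\[
O_c=X_c,\quad b_c=\psi_c;\qquad O_{(E,\alpha)}=Q^E_\alpha\setminus Q^E_{\alpha+1},\quad b_{(E,\alpha)}=a^E_{\alpha+1}.
\]
The sets $X_c$ are nonempty and pairwise disjoint, and the points $u^E_\alpha$ are pairwise distinct, so $|I|\le|K|+\aleph_0$. The sets $O_{(E,\alpha)}$, $\alpha\ge2$, are the levels that make up $Q^E_2$, so the sets $O_i$ cover $O$. Each $b_i$ vanishes on $Y$, $\psi_c>0$ on $X_c$, and $a^E_{\alpha+1}=1$ on level $\alpha$ by \eqref{eq:a}. This is (G1).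

For (G2), let $S_i$ $(i\in I)$ be fragmented and put $S^*=S'\cup S''$, where
\begin{align*}
S'&=\{\psi_c:c\in\mathcal C\}\cup\{\psi_cg:c\in\mathcal C,\ g\in S_c\},\\
S''&=\{a^E_\gamma:E\in\mathcal E,\ 1\le\gamma<\kappa_E\}\cup\{h^E_{g,\beta(\alpha),\alpha+2}:(E,\alpha)\in I,\ g\in S_{(E,\alpha)}\}.
\end{align*}
By Lemma~\ref{lem:families}(a) it is enough to show that $S'$ and $S''$ are fragmented. Let $Z\subset K$ be nonempty and $\eta>0$.

\emph{$S'$ is fragmented.} If $Z$ misses all $\Omega_c$, all members of $S'$ vanish on $Z$. Otherwise pick $c$ with $Z\cap\Omega_c\ne\emptyset$ and a nonempty relatively open $W\subset Z\cap\Omega_c$ on which $S_c\cup\{\psi_c\}$ oscillates by at most $\eta/2$. For $g\in S_c$ and $v,w\in W$,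
\[
|\psi_c(v)g(v)-\psi_c(w)g(w)|\le|\psi_c(v)-\psi_c(w)|\,g(v)+\psi_c(w)\,|g(v)-g(w)|\le\eta,
\]
and the members of $S'$ belonging to other $c'$ vanish on $W$.

\emph{$S''$ is fragmented.} If $Z$ misses all the open sets $Q^E_0\setminus\{u^E_0\}$, all members of $S''$ vanish on $Z$ by Lemma~\ref{lem:h}. Otherwise fix $E$ with $Z_0=Z\cap(Q_0\setminus\{u_0\})\ne\emptyset$, dropping the superscript. The functions belonging to other towers vanish on $Z_0$. Let $\delta$ be the least level of a point of $Z_0$. The set $Z_1=Z_0\setminus Q_{\delta+1}$ of points of $Z_0$ of level $\delta$ is nonempty and, by (T1), relatively open in $Z$. Let $\sigma=\tau$ if $\delta=0$ and $\sigma=\varphi_\delta$ if $\delta\ge1$; it is continuous on $Z_1\subset P[\delta,\delta+1]$. By \eqref{eq:h} and \eqref{eq:a}, on $Z_1$ every member of $S''$ is a constant, or $c\sigma$ with $0\le c\le 1$, or a function $g\in S_{(E,\alpha)}$ with $\beta(\alpha)\le\delta<\alpha+2$. In the last case $\alpha\le\delta+1$ and $\delta\le\alpha+1$, so $\alpha=\delta+1$, $\alpha=\delta$ or $\alpha+1=\delta$. Thus at most three fragmented families and the function $\sigma$ matter, and shrinking successively as in Lemma~\ref{lem:families}(a)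 gives a nonempty relatively open $W\subset Z_1$ on which $S''$ oscillates by at most $\eta$.

\emph{Separation.} Let $x\in O_i$, $y\in K$, $g\in S_i$ and $g(x)\ne g(y)$. If $i=c$, then either $\psi_c(x)\ne\psi_c(y)$, or $\psi_c(x)=\psi_c(y)>0$ and $\psi_cg$ separates $x$ and $y$. Let $i=(E,\alpha)$, so $\ell(x)=\alpha\ge2$, and suppose that no $a_\gamma$ separates $x$ and $y$. Then $a_{\alpha+2}(y)=a_{\alpha+2}(x)=1$, so $y\in Q_0$ and $\delta=\ell(y)\le\alpha+2$. By \eqref{eq:a}, three cases are impossible.
\begin{itemize}
\item If $\delta=\alpha+2$, then $a_{\alpha+1}(x)=1$ and $a_{\alpha+1}(y)=0$.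
\item If $\delta=0$, then $a_1(y)=\tau(y)=a_{\alpha+2}(y)=1$, while $a_1(x)=0$ because $\alpha\ge2$. This is why Proposition~\ref{prop:structure} covers $O$ by the sets $Q^E_2$ rather than $Q^E_0$.
\item If $1\le\delta<\beta(\alpha)$, then $\delta+1<\alpha$, so $a_{\delta+1}(y)=1$ and $a_{\delta+1}(x)=0$.
\end{itemize}
So both $\delta$ and $\alpha$ lie in the range $\beta(\alpha)\le\ell<\alpha+2$, where $h=h_{g,\beta(\alpha),\alpha+2}$ agrees with $g$. Hence $h(x)=g(x)\ne g(y)=h(y)$.

This proves (G2) and Proposition~\ref{prop:glue}, and with it Theorems~\ref{thm:B} and~\ref{thm:A}.

\section{A characterization, and the role of the hypotheses}\label{sec:final}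

\begin{corollary}\label{cor:char}
For a Hausdorff continuous image $K$ of a compact line (equivalently, by Rudin's theorem, a monotonically normal compact space) the following are equivalent:
\begin{enumerate}
\item[(a)] $K$ is Radon--Nikod\'ym compact;
\item[(b)] $K$ is a continuous image of a Radon--Nikod\'ym compact space;
\item[(c)] $K$ is fragmentable;
\item[(d)] there are countably many fragmented families in $C(K,[0,1])$ whose union separates the points of $K$.
\end{enumerate}
\end{corollary}

\begin{proof}
For (a)$\Rightarrow$(b) use the identity map. (b)$\Rightarrow$(c) holds because RN compact spaces are fragmentable and fragmentability passes to continuous images. For (c)$\Rightarrow$(d), apply Proposition~\ref{prop:insep} to a metric $\rho$: the fragmented families in $M_0$ separate any two distinct points. (d)$\Rightarrow$(a) is Lemma~\ref{lem:families}(b).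
\end{proof}

The two hypotheses of Theorem~\ref{thm:A} are used in disjoint parts of the proof, and neither can be dropped. The line $L$ enters only through Proposition~\ref{prop:structure}; Section~\ref{sec:main} uses nothing about $K$ beyond compactness and Proposition~\ref{prop:glue}. For the fragmentable compact space of \cite{AK} that is not RN compact, the conclusion of Proposition~\ref{prop:glue} therefore fails for some closed set. Fragmentability enters only through the sets $F^n_\beta$ in Section~\ref{sec:main}, and it is not automatic even for compact lines.

\begin{example}\label{ex:arrow}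
Let $D=[0,1]\times\{0,1\}$ with the lexicographic order. Every subset has a supremum, so $D$ is a compact line, and $(x,j)\mapsto x$ maps it continuously onto $[0,1]$. The space $D$ is not fragmentable. Suppose that a metric $\rho$ fragments $D$. For some $n$ the set $X=\{x\in(0,1):\rho((x,0),(x,1))>1/n\}$ is uncountable.

All but countably many $x\in X$ are two-sided condensation points of $X$, meaning that $X\cap(x,x+r)$ and $X\cap(x-r,x)$ are uncountable for all $r>0$. Indeed, let $B$ be the set of $x\in X$ such that $X\cap(x,x+r_x)$ is countable for some $r_x>0$, and let $U$ be the union of the intervals $(x,x+r_x)$, $x\in B$. Countably many of these intervals cover $U$, so $X\cap U$ is countable; and the intervals belonging to distinct points of $B\setminus U$ are disjoint, so $B\setminus U$ is countable. The left side is symmetric.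

Let $X'\neq\emptyset$ be the set of points of $X$ that are two-sided condensation points of $X$. Since $X\setminus X'$ is countable, every point of $X'$ is a limit of points of $X'$ from both sides. A neighborhood of $(x,0)$ in $D$ contains $(a,x)\times\{0,1\}$ for some $a<x$, and a neighborhood of $(x,1)$ contains $(x,b)\times\{0,1\}$ for some $b>x$. So every nonempty relatively open subset of $X'\times\{0,1\}$ contains both $(x',0)$ and $(x',1)$ for some $x'\in X'$ and has $\rho$-diameter greater than $1/n$, a contradiction.
\end{example}

\begin{thebibliography}{9}

\bibitem{AK}
Avil\'es and Koszmider, Duke Math. J. \textbf{162} (2013).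

\bibitem{AMPT}
Antonio Avil\'es, Gonzalo Mart\'inez-Cervantes, Grzegorz Plebanek, Stevo Todorcevic, \emph{On fragmentable compact lines}, arXiv:1806.08934 (2018).

\end{thebibliography}
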